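\title{Lie traces from Haar measure and the infinite generation of Goldman Lie algebras}

\begin{abstract}
We show that the Goldman Lie algebra of a closed oriented surface of genus $g\ge 2$, or of a compact oriented surface of genus $g\ge 1$ with one boundary component, has infinite-dimensional abelianization and is therefore not finitely generated. It follows that among compact connected oriented surfaces the Goldman Lie algebra is finitely generated exactly for the sphere, the disk and the closed torus. The proof integrates traces of unitary representations. Bracketing with a loop is realized by a vector field on $U(N)^{2g}$ that is divergence-free for Haar measure, so the integrals vanish on brackets; polynomial identities of matrices show that the functionals obtained for different $N$ are linearly independent.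
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\Sigma$ be a compact connected oriented smooth surface, possibly with boundary. Let $\hat\pi=\hat\pi(\Sigma)$ be the set of free homotopy classes of oriented loops $S^1\to\Sigma$; it is the set of conjugacy classes of $\pi_1(\Sigma)$. Let $L(\Sigma)=\mathbb{Q}\hat\pi$ be the $\mathbb{Q}$-vector space with basis $\hat\pi$. We compose paths from left to right and write $|\cdot|$ both for the free homotopy class of a based loop and for the linear map $\mathbb{Q}\pi_1(\Sigma)\to L(\Sigma)$; it satisfies $|xy|=|yx|$.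

Given $\alpha,\beta\in\hat\pi$, represent them by immersed loops in general position, so that they meet only in transverse double points, and put
\begin{equation}\label{eq:goldman}
[\alpha,\beta]=\sum_{z\in\alpha\cap\beta}\varepsilon(z;\alpha,\beta)\,|\alpha_z\beta_z| .
\end{equation}
Here $\varepsilon(z;\alpha,\beta)$ is $+1$ if the tangent vectors of $\alpha$ and $\beta$ at $z$, in this order, form a positive basis and $-1$ otherwise, and $\alpha_z\beta_z$ is the product of the two loops based at $z$. The right side does not depend on the representatives, and its bilinear extension is a Lie bracket. The Lie algebra $L(\Sigma)$ is the \emph{Goldman Lie algebra} of $\Sigma$.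

The bracket multiplies loops wherever they cross: two loops $a,b$ that meet once have $[a,b]=\pm|ab|$, and two loops with disjoint representatives commute. The group $\pi_1(\Sigma)$ is finitely generated, so it is natural to ask whether finitely many elements of $L(\Sigma)$ produce all loops under iterated brackets and linear combinations. For the closed torus they do, and for a surface with at least two boundary components a homological obstruction shows that they do not (Section~\ref{sec:homology}). That obstruction vanishes when $\Sigma$ is closed or has one boundary component, and the example of the torus then suggests a positive answer. The problem posed in \cite{KKT} is to decide whether $L(\Sigma)$ is finitely generated for such surfaces. The answer is negative.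

\begin{theorem}\label{thm:main}
Let $\Sigma$ be a closed surface of genus $g\ge2$ or a surface of genus $g\ge1$ with one boundary component, and let $L=L(\Sigma)$. Then $L/[L,L]$ is infinite dimensional. Consequently $L$ is not finitely generated.
\end{theorem}

The second assertion follows from the first: a Lie algebra $L$ generated by a finite set $S$ is spanned by $S$ and by iterated brackets, so $\dim L/[L,L]\le|S|$. Together with the elementary cases, Theorem~\ref{thm:main} gives a classification.

\begin{theorem}\label{thm:class}
For a compact connected oriented surface $\Sigma$, the Lie algebra $L(\Sigma)$ is finitely generated if and only if $\Sigma$ is a sphere, a disk or a closed torus. In all other cases the abelianization of $L(\Sigma)$ is infinite dimensional.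
\end{theorem}

The trivial loop $1$ and the powers of a boundary loop can be drawn disjoint from any given loop, so they are central. Our proof of Theorem~\ref{thm:main} for one boundary component detects exactly these loops, and one may suspect that they are the only reason for the failure of finite generation. They are not.

\begin{theorem}\label{thm:center}
Let $\Sigma$ have genus $g\ge1$ and one boundary component, with boundary loop $\zeta$. Let $L=L(\Sigma)$ and let $Z$ be the central subspace spanned by the loops $|\zeta^k|$, $k\in\mathbb{Z}$. Then $Z\cap[L,L]=0$ and $L/([L,L]+Z)$ is infinite dimensional; hence $L/Z$ is not finitely generated. For $\Sigma$ closed of genus $g\ge2$, the Lie algebra $L(\Sigma)/\mathbb{Q}1$ is not finitely generated.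
\end{theorem}

A \emph{Lie trace} on a Lie algebra $L$ over $\mathbb{Q}$ is a $\mathbb{Q}$-linear map $L\to\mathbb{C}$ that vanishes on $[L,L]$. To prove the theorems we construct many Lie traces and show that they separate infinitely many elements. The traces have the form $\alpha\mapsto\int\operatorname{tr}\rho(\alpha)\,d\nu(\rho)$, where $\rho$ runs over the representations of $\pi_1(\Sigma)$ in $U(N)$ and $\nu$ is a suitable measure. Section~\ref{sec:homology} treats homology, which is the case $N=1$. Section~\ref{sec:model} shows on one loop in the one-holed torus why such an integral kills brackets, and Sections~\ref{sec:derivation} and~\ref{sec:haar} prove this in general. Sections~\ref{sec:boundary} and~\ref{sec:closed} prove Theorem~\ref{thm:main} for surfaces with boundary and for closed surfaces, and Section~\ref{sec:center} proves Theorem~\ref{thm:center}.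

\section{What homology detects}\label{sec:homology}

Let $H=H_1(\Sigma;\mathbb{Z})$ with its intersection form $x\cdot y$, and let $\mathbb{Q}H$ be the vector space with basis $\langle x\rangle$, $x\in H$. Sending a loop to its homology class defines a linear surjection $L(\Sigma)\to\mathbb{Q}H$. If $\alpha,\beta$ have classes $x,y$, then every loop $|\alpha_z\beta_z|$ in \eqref{eq:goldman} has class $x+y$ and the signs add up to $x\cdot y$. So the surjection is a Lie homomorphism for the bracket
\begin{equation}\label{eq:hom}
[\langle x\rangle,\langle y\rangle]=(x\cdot y)\,\langle x+y\rangle .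
\end{equation}
This is the \emph{homological Goldman Lie algebra}. Its abelianization is governed by the radical of the intersection form, that is, the subgroup of all $c$ with $c\cdot H=0$.

\begin{lemma}\label{lem:radical}
If $c$ lies in the radical, the coefficient of $\langle c\rangle$ is a Lie trace on $\mathbb{Q}H$. If $c$ does not lie in the radical, then $\langle c\rangle\in[\mathbb{Q}H,\mathbb{Q}H]$.
\end{lemma}

\begin{proof}
Let $c$ be in the radical. If $x+y=c$, then $x\cdot y=x\cdot(c-x)=0$, so $\langle c\rangle$ does not occur in \eqref{eq:hom}. If instead $y\cdot c\ne0$ for some $y$, then $[\langle y\rangle,\langle c-y\rangle]=(y\cdot c)\langle c\rangle$.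
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}, assuming Theorem~\ref{thm:main}]
Let $\Sigma$ have genus $g$ and $r$ boundary components.

For the sphere and the disk, $\hat\pi$ is one point and $\dim L(\Sigma)=1$.

For the closed torus $\pi_1(\Sigma)=H=\mathbb{Z}^2$ is abelian, so $L(\Sigma)=\mathbb{Q}H$ with $(i,j)\cdot(i',j')=ij'-ji'$. Write $\langle i,j\rangle$ for the basis vectors and let $K$ be the subalgebra generated by $\langle0,0\rangle$, $\langle\pm1,0\rangle$, $\langle0,\pm1\rangle$. We have
\[
[\langle i,j\rangle,\langle\pm1,0\rangle]=\mp j\,\langle i\pm1,j\rangle,\qquad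
[\langle i,j\rangle,\langle0,\pm1\rangle]=\pm i\,\langle i,j\pm1\rangle .
\]
Starting from $\langle1,0\rangle$, the second formula puts all $\langle1,j\rangle$ in $K$. The first then gives all $\langle i,j\rangle$ with $j\ne0$. The second, applied to $\langle i,1\rangle$, gives all $\langle i,0\rangle$ with $i\ne0$. Since $\langle0,0\rangle$ is a generator, $K=L(\Sigma)$.

Let $r\ge2$. The group $H$ is free abelian, and the only relation among the classes of the $r$ boundary circles is that their sum vanishes; so the class $c$ of one boundary circle has infinite order. It lies in the radical, because any loop can be pushed off a collar of the boundary. By Lemma~\ref{lem:radical} the coefficients of $\langle kc\rangle$, $k\in\mathbb{Z}$, pull back to Lie traces on $L(\Sigma)$. They are linearly independent, so the abelianization is infinite dimensional.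

The remaining cases, $r=1$ with $g\ge1$ and $r=0$ with $g\ge2$, are those of Theorem~\ref{thm:main}.
\end{proof}

For $r\le1$ the intersection form on $H\cong\mathbb{Z}^{2g}$ is nondegenerate, and Lemma~\ref{lem:radical} shows that homology yields only one Lie trace up to a scalar: the functional $T_1$ with $T_1(\alpha)=1$ if $\alpha$ is null-homologous and $T_1(\alpha)=0$ otherwise. This functional is an integral. The representations $\rho\colon\pi_1(\Sigma)\to U(1)$ form the torus $U(1)^{2g}$, the function $\rho\mapsto\rho(\alpha)$ is a character of this torus, trivial exactly when $\alpha$ is null-homologous, and therefore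
\[
T_1(\alpha)=\int_{U(1)^{2g}}\rho(\alpha)\,d\rho
\]
with normalized Haar measure. Representations in $U(N)$ see much more of $\pi_1(\Sigma)$ than its abelianization, so we replace $U(1)$ by $U(N)$ and $\rho(\alpha)$ by $\operatorname{tr}\rho(\alpha)$.

\section{A disk with bands, and a first example}\label{sec:model}

\subsection{The model}
To compute brackets in terms of words we fix a model of the surface with one boundary component. Let $D$ be an oriented disk, $*\in\partial D$, and let $I_1,\dots,I_{4g}\subset\partial D\setminus\{*\}$ be disjoint closed intervals, met in this order when going counterclockwise from $*$. Attach $2g$ bands orientably: for $k=1,\dots,g$, a band $a_k$ joining $I_{4k-3}$ to $I_{4k-1}$ and a band $b_k$ joining $I_{4k-2}$ to $I_{4k}$. Call the result $\Sigma_{g,1}$; Figure~\ref{fig:torus} shows the case $g=1$. The group $\pi=\pi_1(\Sigma_{g,1},*)$ is free on loops $a_1,b_1,\dots,a_g,b_g$, each running once through its band from the interval of lower index to the interval of higher index. We also list these generators as $\gamma_1,\dots,\gamma_{2g}$. A \emph{letter} is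 a generator or its inverse. For a letter $x$, let $p(x)$ be the index of the interval through which $x$ leaves $D$ and $q(x)$ the index of the interval through which it returns. Thus
\[
(p,q)(a_k)=(4k-3,4k-1),\quad (p,q)(b_k)=(4k-2,4k),\quad p(x^{-1})=q(x),\quad q(x^{-1})=p(x),
\]
and each index $m\in\{1,\dots,4g\}$ equals $p(x)$ for exactly one letter $x$.

Follow $\partial\Sigma_{g,1}$ clockwise from $*$. One reaches each interval at its counterclockwise end and leaves $D$ along the band edge starting there. Because the band is attached orientably, this edge arrives at the clockwise end of the other interval of the band, and one continues clockwise along $\partial D$ to the interval whose index is one less. Starting at $I_{4k}$, the pairs (departure index, arrival index) are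
\[
(4k,4k-2),\quad(4k-3,4k-1),\quad(4k-2,4k),\quad(4k-1,4k-3),
\]
which spell $b_k^{-1},a_k,b_k,a_k^{-1}$, and the next departure is from $I_{4k-4}$, or, for $k=1$, one is back at $*$. All $4g$ band edges are used, so there is one boundary circle; since the Euler characteristic is $1-2g$, the genus is $g$. By the classification of surfaces, $\Sigma_{g,1}$ is the surface of genus $g$ with one boundary component. Its boundary loop is
\[
\zeta=\zeta_g\cdots\zeta_1,\qquad \zeta_k=b_k^{-1}a_kb_ka_k^{-1},
\]
and, written in letters as $\zeta=z_1\cdots z_{4g}$, it satisfies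
\begin{equation}\label{eq:boundary}
p(z_1)=4g,\qquad p(z_{j+1})=q(z_j)-1\quad(1\le j<4g),\qquad q(z_{4g})=1 .
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\fill[gray!12] (0,0) rectangle (8,-2);
\fill[gray!12] (5.4,0) arc (0:180:2.4) -- (1.4,0) arc (180:0:1.6) -- cycle;
\draw (5.4,0) arc (0:180:2.4);
\draw (4.6,0) arc (0:180:1.6);
\draw[thick,dashed,->] (4,-2) -- (5,0) arc (0:130:2);
\draw[thick,dashed] (3,0) ++(130:2) arc (130:180:2) -- (4,-2);
\fill[gray!25] (7.4,0) arc (0:180:2.4) -- (3.4,0) arc (180:0:1.6) -- cycle;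
\draw (7.4,0) arc (0:180:2.4);
\draw (6.6,0) arc (0:180:1.6);
\draw[very thick,->] (7,0) arc (0:50:2);
\draw[very thick] (5,0) ++(50:2) arc (50:180:2) .. controls (3,-1.2) and (7,-1.2) .. (7,0);
\draw (0.6,0)--(0,0)--(0,-2)--(8,-2)--(8,0)--(7.4,0) (6.6,0)--(5.4,0) (4.6,0)--(3.4,0) (2.6,0)--(1.4,0);
\draw[dotted] (0.6,0)--(1.4,0) (2.6,0)--(3.4,0) (4.6,0)--(5.4,0) (6.6,0)--(7.4,0);
\fill (4.56,-0.88) circle (2.2pt);
\node at (4.85,-1.15) {$z$};
\node[below] at (4,-2) {$*$};
\node at (7.35,-0.3) {$I_1$};
\node at (5.3,-0.3) {$I_2$};
\node at (2.7,-0.3) {$I_3$};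
\node at (0.7,-0.3) {$I_4$};
\node at (7,1.95) {$a$};
\node at (1,1.95) {$b$};
\node at (7.3,-1.5) {$D$};
\end{tikzpicture}
\caption{The one-holed torus $\Sigma_{1,1}$ as a disk $D$ (the rectangle) with two bands $a$ and $b$; the bands are disjoint and overlap only in the drawing. The free loop $|a|$ (solid) and the based loop $b$ (dashed) meet once, at the point $z\in D$, with sign $+1$.}
\label{fig:torus}
\end{figure}

\subsection{Bracketing with $|a|$ on the one-holed torus}\label{sub:example}
Let $g=1$, $a=a_1$, $b=b_1$, $\zeta=b^{-1}aba^{-1}$. Since $\pi$ is free, $\operatorname{Hom}(\pi,U(N))=U(N)^2$, with coordinates $A=\rho(a)$, $B=\rho(b)$ and normalized Haar measure $d\rho$. The matrix $\rho(\zeta)$ has determinant $1$. We claim that for every loop $\beta$ and every continuous function $\varphi$ on $SU(N)$,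
\begin{equation}\label{eq:example}
\int_{U(N)^2}\operatorname{tr}\rho\bigl([\,|a|,\beta]\bigr)\,\varphi(\rho(\zeta))\,d\rho=0 .
\end{equation}

First we compute the bracket. Draw $|a|$ as in Figure~\ref{fig:torus}. It is disjoint from the based loop $a$, drawn parallel to it on the side of $*$, and it crosses the based loop $b$ once, before $b$ leaves $D$, with sign $+1$. Draw $\beta$ as a slightly perturbed product of based loops according to a word $w$. Each letter $b$ of $w$ contributes the word obtained by replacing this $b$ by $ab$; each letter $b^{-1}$ contributes, with sign $-1$, the word obtained by replacing it by $b^{-1}a$. Hence $[\,|a|,\beta]=|D(w)|$, where $D$ is the derivation of the ring $\mathbb{Q}\pi$ with $D(a)=0$ and $D(b)=ab$, so that $D(b^{-1})=-b^{-1}a$.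

Next we realize $D$ by flows. Write $A=\xi_1-i\xi_2$ with $\xi_1=\frac12(A-A^*)$ and $\xi_2=\frac i2(A+A^*)$. Both $\xi_k=\xi_k(A)$ are skew-Hermitian and commute with $A$. The flow
\[
\Phi^k_t(A,B)=(A,\,e^{t\xi_k(A)}B)
\]
preserves $d\rho$, by Fubini's theorem and left invariance of Haar measure in $B$, and it preserves $\rho(\zeta)=B^{-1}ABA^{-1}$, because $e^{t\xi_k}$ commutes with $A$. So the integral of $\operatorname{tr}\rho(w)\,\varphi(\rho(\zeta))$ composed with $\Phi^k_t$ is constant in $t$. Let $X_k$ denote the derivative along $\Phi^k_t$ at $t=0$, and $X=X_1-iX_2$. Then $XA=0$ and $XB=(\xi_1-i\xi_2)B=AB$, so the Leibniz rule gives $X\rho(w)=\rho(D(w))$. Differentiating the two constant integrals and combining them gives \eqref{eq:example}.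

The argument has three ingredients: a derivation that computes the bracket with $\alpha=|a|$, the invariance of $\rho(\zeta)$, and the invariance of Haar measure. For a loop $\alpha$ with self-crossings there is no such explicit flow. But only the infinitesimal statements were used, and these survive: the next section constructs the derivation and shows that it kills $\zeta$, and Section~\ref{sec:haar} shows that the corresponding vector field has divergence zero.

\section{The bracket as a derivation}\label{sec:derivation}

Fix $\alpha\in\hat\pi(\Sigma_{g,1})$ and a cyclic word $x_1\cdots x_n$ representing it, with indices in $\mathbb{Z}/n$; the word need not be reduced. Put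
\[
R_l=x_lx_{l+1}\cdots x_{l-1}\in\pi\quad(n\text{ letters}),\qquad p_l=p(x_l),\qquad q_l=q(x_l).
\]
The loop $\alpha$ based at a point of $D$ just before the passage $x_l$ is $R_l$, and just after it is $R_{l+1}$. A second loop that runs along $\partial D$ past the interval $I_m$ crosses the strands of $\alpha$ that leave or enter there, with opposite signs for the two kinds. This is recorded by
\[
A_m=\sum_{l:\,p_l=m}R_l-\sum_{l:\,q_l=m}R_{l+1},\qquad S_m=A_1+\dots+A_m,\qquad B_m=\tfrac12(S_m+S_{m-1}),
\]
with $S_0=0$. Each passage leaves once and enters once, so $S_{4g}=\sum_lR_l-\sum_lR_{l+1}=0$. For the empty word all these elements are $0$.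

\begin{lemma}\label{lem:band}
For every letter $x$ we have $A_{p(x)}\,x=-x\,A_{q(x)}$, and consequently
\begin{equation}\label{eq:twoforms}
S_{p(x)}\,x-x\,S_{q(x)-1}=B_{p(x)}\,x-x\,B_{q(x)} .
\end{equation}
\end{lemma}

\begin{proof}
We have $p_l=p(x)$ if and only if $x_l=x$, and $q_l=p(x)$ if and only if $x_l=x^{-1}$; the same holds with $x$ replaced by $x^{-1}$, for which $p(x^{-1})=q(x)$. Therefore
\[
A_{p(x)}=\sum_{x_l=x}R_l-\sum_{x_l=x^{-1}}R_{l+1},\qquad A_{q(x)}=\sum_{x_l=x^{-1}}R_l-\sum_{x_l=x}R_{l+1}.
\]
The identity $R_lx_l=x_lR_{l+1}$ gives $R_lx=xR_{l+1}$ when $x_l=x$ and $R_{l+1}x=xR_l$ when $x_l=x^{-1}$. This proves the first claim. Since $B_m=S_m-\frac12A_m=S_{m-1}+\frac12A_m$, the right side of \eqref{eq:twoforms} is the left side minus $\frac12(A_{p(x)}x+xA_{q(x)})=0$.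
\end{proof}

Any assignment $\gamma_i\mapsto d_i\in\mathbb{Q}\pi$ extends uniquely to a derivation of $\mathbb{Q}\pi$: the elements $\gamma_i+\epsilon d_i$ are units of $\mathbb{Q}\pi[\epsilon]/(\epsilon^2)$, so they define a homomorphism from the free group $\pi$, whose $\epsilon$-coefficient is the derivation. Let $D_\alpha$ be the derivation with $D_\alpha(\gamma)=B_{p(\gamma)}\gamma-\gamma B_{q(\gamma)}$ for each generator $\gamma$. Then $D_\alpha(\gamma^{-1})=-\gamma^{-1}D_\alpha(\gamma)\gamma^{-1}=B_{q(\gamma)}\gamma^{-1}-\gamma^{-1}B_{p(\gamma)}$, which is the same formula for the letter $\gamma^{-1}$. By \eqref{eq:twoforms},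
\begin{equation}\label{eq:D}
D_\alpha(x)=B_{p(x)}\,x-x\,B_{q(x)}=S_{p(x)}\,x-x\,S_{q(x)-1}\qquad\text{for every letter }x.
\end{equation}
The form with $S$ is the one that a drawing produces; the symmetric form with $B$ is the one in which the divergence is easy to compute. For $g=1$ and $\alpha=|a|$ we have $S_1=S_2=a$ and $S_3=S_4=0$, so $D_\alpha(a)=S_1a-aS_2=0$ and $D_\alpha(b)=S_2b-bS_3=ab$, as in Section~\ref{sub:example}.

\begin{lemma}\label{lem:derivation}
\begin{enumerate}
\item[(a)] $D_\alpha(\zeta)=D_\alpha(\zeta^{-1})=0$.
\item[(b)] $[\alpha,\beta]=|D_\alpha(w)|$ for every $\beta\in\hat\pi$ and every word $w=y_1\cdots y_h$ representing $\beta$.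
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By the Leibniz rule and \eqref{eq:D},
\[
D_\alpha(\zeta)=\sum_{j=1}^{4g}z_1\cdots z_{j-1}\,S_{p(z_j)}\,z_j\cdots z_{4g}-\sum_{j=1}^{4g}z_1\cdots z_j\,S_{q(z_j)-1}\,z_{j+1}\cdots z_{4g}.
\]
By \eqref{eq:boundary} the $j$-th term of the second sum cancels the $(j+1)$-th term of the first, and what remains is $S_{4g}\zeta-\zeta S_0=0$. Then $D_\alpha(\zeta^{-1})=-\zeta^{-1}D_\alpha(\zeta)\zeta^{-1}=0$.

(b) If one of the two words is empty, that loop can be drawn small and disjoint from the other, and both sides vanish. Assume that both words are nonempty and put $R'_j=y_jy_{j+1}\cdots y_{j-1}$, with indices in $\mathbb{Z}/h$.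

\emph{Drawing $\alpha$.} Choose subintervals $J_m$ in the interior of $I_m$ such that the middle part of each band joins the two subintervals at its ends. Let $C\subset D$ be a collar of $\partial D$, with radial and angular coordinates. Let the strands of $\alpha$ run in parallel through the middle parts of the bands and radially and disjointly through $C$, and join them up inside $D\setminus C$, where all self-crossings of $\alpha$ lie. Thus $\alpha\cap C$ consists, for each $l$, of an outward segment ending in $J_{p_l}$ and an inward segment starting in $J_{q_l}$.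

\emph{Drawing $\beta$.} Let $Q\subset C$ be the sector between $*$ and $I_1$; it does not meet $\alpha$. For each $j$, draw an arc that starts in $Q$, moves counterclockwise in $C$ to the part of $I_{p(y_j)}$ on the counterclockwise side of $J_{p(y_j)}$, passes through the band, returns through the part of $I_{q(y_j)}$ on the clockwise side of $J_{q(y_j)}$, and moves clockwise in $C$ back to $Q$. The passage through the band can be kept disjoint from $\alpha$: for a traveler moving out of $D$ the counterclockwise side is the left, and for a traveler moving into $D$ the clockwise side is the left, so the arc stays to the left of the middle part. Join the arcs inside $Q$, smooth the corners and perturb slightly. Then $\alpha$ and $\beta$ are immersed loops in general position that meet only in $C$.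

\emph{Counting.} We identify base points inside the contractible set $D$. On its way out, the $j$-th arc crosses once each radial segment of $\alpha$ at $J_m$ with $m\le p(y_j)$. The pair (outward, counterclockwise) is a positive basis, so the sign is $+1$ at the outward segment of $x_l$, where $\alpha$ reads $R_l$, and $-1$ at the inward segment of $x_l$, where $\alpha$ reads $R_{l+1}$; the loop $\beta$ reads $R'_j$. These crossings contribute $|S_{p(y_j)}R'_j|$. On its way back the arc crosses the segments at $J_m$ with $m\le q(y_j)-1$, in the clockwise direction, so all signs are reversed, and $\beta$ reads $R'_{j+1}$. These crossings contribute $-|S_{q(y_j)-1}R'_{j+1}|$. On the other hand, \eqref{eq:D} and $|xy|=|yx|$ give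
\[
|y_1\cdots y_{j-1}D_\alpha(y_j)y_{j+1}\cdots y_h|=|S_{p(y_j)}R'_j|-|S_{q(y_j)-1}R'_{j+1}| .
\]
Summing over $j$ proves (b).
\end{proof}

\section{Lie traces from Haar measure}\label{sec:haar}

Fix $N\ge1$. Identify $\operatorname{Hom}(\pi,U(N))$ with $U(N)^{2g}$ by $\rho\mapsto(\rho(\gamma_i))_i$, let $d\rho$ be normalized Haar measure, and extend each $\rho$ linearly to $\mathbb{Q}\pi$. For $w\in\mathbb{Q}\pi$ we write $\operatorname{tr}w$ for the function $\rho\mapsto\operatorname{tr}\rho(w)$; it depends only on $|w|$, and the empty word has $\operatorname{tr}1=N$.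

For $\xi\in\mathfrak{u}(N)$ let $L^{(i)}_\xi$ be the derivative at $t=0$ along the flow that replaces $\rho(\gamma_i)$ by $\rho(\gamma_i)e^{t\xi}$ and fixes the other coordinates. Haar measure is invariant under this flow, so $\int L^{(i)}_\xi f\,d\rho=0$ for every smooth $f\colon U(N)^{2g}\to\mathbb{C}$. Since $M_N(\mathbb{C})=\mathfrak{u}(N)\oplus i\,\mathfrak{u}(N)$, the map $\xi\mapsto L^{(i)}_\xi$ extends $\mathbb{C}$-linearly to all matrices $\xi$. The extended operators are derivations of the algebra of smooth complex functions, still have integral zero, and satisfy, entrywise,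
\begin{equation}\label{eq:Lrule}
L^{(i)}_\xi\rho(\gamma_i)=\rho(\gamma_i)\xi,\qquad L^{(i)}_\xi\rho(\gamma_i^{-1})=-\xi\rho(\gamma_i^{-1}),\qquad L^{(i)}_\xi\rho(\gamma_{i'}^{\pm1})=0\quad(i'\ne i).
\end{equation}
Let $E_{jk}$ be the matrix units and $L^{(i)}_{jk}=L^{(i)}_{E_{jk}}$. With $\alpha$ and its word fixed as in Section~\ref{sec:derivation}, define the complex vector field
\[
X_\alpha=\sum_{i,j,k}(Y_i)_{jk}\,L^{(i)}_{jk},\qquad Y_i(\rho)=\rho\bigl(\gamma_i^{-1}D_\alpha(\gamma_i)\bigr).
\]
By \eqref{eq:Lrule}, $X_\alpha\rho(\gamma_i)=\rho(\gamma_i)Y_i=\rho(D_\alpha\gamma_i)$ and $X_\alpha\rho(\gamma_i^{-1})=-Y_i\rho(\gamma_i^{-1})=\rho(D_\alpha\gamma_i^{-1})$. The Leibniz rule gives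
\begin{equation}\label{eq:XD}
X_\alpha\rho(w)=\rho(D_\alpha w)\qquad\text{entrywise, for all }w\in\mathbb{Q}\pi .
\end{equation}
Integrating $L^{(i)}_{jk}\bigl((Y_i)_{jk}f\bigr)=(Y_i)_{jk}L^{(i)}_{jk}f+f\,L^{(i)}_{jk}(Y_i)_{jk}$ and summing, we get
\begin{equation}\label{eq:parts}
\int X_\alpha f\,d\rho=-\int f\operatorname{div}X_\alpha\,d\rho,\qquad \operatorname{div}X_\alpha=\sum_{i,j,k}L^{(i)}_{jk}\bigl((Y_i)_{jk}\bigr).
\end{equation}

\begin{lemma}\label{lem:div}
$\operatorname{div}X_\alpha=0$.
\end{lemma}

The divergence will be a sum over pairs of positions in the word of $\alpha$. Each pair cuts the cyclic word in two, and the term is a product of the two traces, symmetric in the pair, times a coefficient that is antisymmetric in the pair.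

\begin{proof}
If the word of $\alpha$ is empty, then $X_\alpha=0$. Let $n\ge1$. For $v\in\mathbb{Q}\pi$ put $\partial_iv=\sum_{j,k}\bigl(L^{(i)}_{jk}\rho(v)\bigr)_{jk}$; this is linear in $v$. For matrices $G,G'$ we have $(GE_{jk}G')_{jk}=G_{jj}G'_{kk}$, so $\sum_{j,k}(GE_{jk}G')_{jk}=\operatorname{tr}G\operatorname{tr}G'$. With \eqref{eq:Lrule}, a word $v=v_1\cdots v_h$ has
\begin{equation}\label{eq:split}
\partial_iv=\sum_{r:\,v_r=\gamma_i}\operatorname{tr}(v_1\cdots v_r)\operatorname{tr}(v_{r+1}\cdots v_h)-\sum_{r:\,v_r=\gamma_i^{-1}}\operatorname{tr}(v_1\cdots v_{r-1})\operatorname{tr}(v_r\cdots v_h).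
\end{equation}
For $l,r\in\mathbb{Z}/n$, cut the cyclic word $x_1\cdots x_n$ before $x_l$ and before $x_r$ and let $P(l,r)$ be the product of the traces of the two pieces:
\[
P(l,r)=\operatorname{tr}(x_l\cdots x_{r-1})\operatorname{tr}(x_r\cdots x_{l-1})\quad(l\ne r),\qquad P(l,l)=N\operatorname{tr}R_l .
\]
Then $P(l,r)=P(r,l)$. Let $\theta(s)$ be $1$, $\frac12$, $0$ for $s>0$, $s=0$, $s<0$. By definition $B_m=\sum_{m'}\theta(m-m')A_{m'}$, and $R_l$ occurs in $A_{p_l}$ with sign $+$ and in $A_{q_{l-1}}$ with sign $-$. Hence
\[
B_m=\sum_lb_l(m)R_l,\qquad b_l(m)=\theta(m-p_l)-\theta(m-q_{l-1}).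
\]
Since $Y_i=\rho(\gamma_i^{-1}B_{p(\gamma_i)}\gamma_i)-\rho(B_{q(\gamma_i)})$,
\begin{equation}\label{eq:divsum}
\operatorname{div}X_\alpha=\sum_{i,l}\Bigl(b_l(p(\gamma_i))\,\partial_i(\gamma_i^{-1}R_l\gamma_i)-b_l(q(\gamma_i))\,\partial_iR_l\Bigr).
\end{equation}

Apply \eqref{eq:split} to the word $\gamma_i^{-1}x_l\cdots x_{l-1}\gamma_i$. The first and last letters contribute $-N\operatorname{tr}R_l$ and $+N\operatorname{tr}R_l$, which cancel. An inner letter $x_r=\gamma_i$ contributes
\[
\operatorname{tr}(\gamma_i^{-1}x_l\cdots x_r)\operatorname{tr}(x_{r+1}\cdots x_{l-1}\gamma_i)=\operatorname{tr}(x_l\cdots x_{r-1})\operatorname{tr}(x_r\cdots x_{l-1})=P(l,r),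
\]
and an inner letter $x_r=\gamma_i^{-1}$ contributes
\[
-\operatorname{tr}(\gamma_i^{-1}x_l\cdots x_{r-1})\operatorname{tr}(x_r\cdots x_{l-1}\gamma_i)=-\operatorname{tr}(x_l\cdots x_r)\operatorname{tr}(x_{r+1}\cdots x_{l-1})=-P(l,r+1).
\]
Applied to the word $x_l\cdots x_{l-1}$, formula \eqref{eq:split} gives $P(l,r+1)$ for $x_r=\gamma_i$ and $-P(l,r)$ for $x_r=\gamma_i^{-1}$. In the extreme cases $r=l$ and $r+1=l$ one of the subwords is empty and has trace $N$, in agreement with the definition of $P(l,l)$.

If $x_r=\gamma_i$, then $(p(\gamma_i),q(\gamma_i))=(p_r,q_r)$ and the pair $(l,r)$ contributes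
\[
b_l(p_r)P(l,r)-b_l(q_r)P(l,r+1)
\]
to \eqref{eq:divsum}. If $x_r=\gamma_i^{-1}$, then $(p(\gamma_i),q(\gamma_i))=(q_r,p_r)$ and the contribution is $-b_l(q_r)P(l,r+1)+b_l(p_r)P(l,r)$, the same expression. Shifting $r$ in the second term, we obtain $\operatorname{div}X_\alpha=\sum_{l,r}M(l,r)P(l,r)$ with
\[
M(l,r)=b_l(p_r)-b_l(q_{r-1})=\theta(p_r-p_l)-\theta(p_r-q_{l-1})-\theta(q_{r-1}-p_l)+\theta(q_{r-1}-q_{l-1}).
\]
Because $\theta(s)+\theta(-s)=1$, we have $M(l,r)+M(r,l)=1-1-1+1=0$. As $P$ is symmetric, the sum vanishes.
\end{proof}

\begin{remark}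
Between the passages $x_{l-1}$ and $x_l$ the loop $\alpha$ crosses $D$ along a chord from $I_{q_{l-1}}$ to $I_{p_l}$. Away from these two indices, the function $b_l$ is constant on each side of the chord and larger by $1$ on its left than on its right. So if the four indices are distinct, $M(l,r)$ is the intersection number of the $l$-th chord with the $r$-th chord, which explains the antisymmetry. The value $\theta(0)=\frac12$, which comes from the symmetric form of \eqref{eq:D}, preserves the antisymmetry when indices coincide.
\end{remark}

Each $\zeta_k$ is a commutator, so $\rho(\zeta)\in SU(N)$. Let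
\[
\mu\colon U(N)^{2g}\to SU(N),\qquad\mu(\rho)=\rho(\zeta),
\]
and let $\mathfrak{m}=\mu_*d\rho$ be the distribution of $\rho(\zeta)$, a probability measure on $SU(N)$.

\begin{proposition}\label{prop:trace}
For every $N\ge1$ and every continuous $\varphi\colon SU(N)\to\mathbb{C}$,
\[
T_{N,\varphi}(\alpha)=\int_{U(N)^{2g}}\operatorname{tr}\rho(\alpha)\,\varphi(\mu(\rho))\,d\rho
\]
is a Lie trace on $L(\Sigma_{g,1})$.
\end{proposition}

\begin{proof}
The polynomials in the entries of $u$ and of $u^{-1}=u^*$ form an algebra of functions on $SU(N)$ that contains the constants, separates points and is closed under complex conjugation. By the Stone--Weierstrass theorem it is uniformly dense in the continuous functions, and for fixed $y\in L(\Sigma_{g,1})$ the number $T_{N,\varphi}(y)$ is continuous in $\varphi$ for the uniform norm. So we may assume that $\varphi$ is such a polynomial. Then $\varphi\circ\mu$ is a polynomial in the entries of $\rho(\zeta)$ and $\rho(\zeta^{-1})$, and $X_\alpha(\varphi\circ\mu)=0$ by \eqref{eq:XD} and Lemma~\ref{lem:derivation}(a). By \eqref{eq:XD} and Lemma~\ref{lem:derivation}(b),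 $X_\alpha\operatorname{tr}\rho(\beta)=\operatorname{tr}\rho([\alpha,\beta])$. Hence
\[
T_{N,\varphi}([\alpha,\beta])=\int X_\alpha\bigl(\operatorname{tr}\rho(\beta)\,\varphi(\mu(\rho))\bigr)\,d\rho=0
\]
by \eqref{eq:parts} and Lemma~\ref{lem:div}.
\end{proof}

For $N=1$ and $\varphi=1$ this is the trace $T_1$ of Section~\ref{sec:homology}. Letting $\varphi$ concentrate at a point gives traces that live on a single fiber of $\mu$. We use the following standard compactness statement: on a compact metric space, every sequence of positive Borel measures $\nu_n$ of bounded total mass has a subsequence that converges weakly to a positive Borel measure $\nu$, meaning that $\int f\,d\nu_n\to\int f\,d\nu$ for all continuous $f$.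

\begin{corollary}\label{cor:fiber}
Let $u_0\in SU(N)$ and let $\varphi_n\ge0$ be continuous functions on $SU(N)$ supported in balls about $u_0$ whose radii tend to $0$. Suppose that the measures $\varphi_n(\mu(\rho))\,d\rho$ converge weakly to $\nu$. Then $\nu$ is supported on $\mu^{-1}(u_0)$, and $\alpha\mapsto\int\operatorname{tr}\rho(\alpha)\,d\nu$ is a Lie trace on $L(\Sigma_{g,1})$.
\end{corollary}

\begin{proof}
If the support $K$ of a continuous function $f$ is disjoint from $\mu^{-1}(u_0)$, then $\mu(K)$ is a compact set not containing $u_0$, so $\int f\,\varphi_n(\mu(\rho))\,d\rho=0$ for large $n$ and $\int f\,d\nu=0$. The functional is the pointwise limit of the Lie traces $T_{N,\varphi_n}$.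
\end{proof}

\section{One boundary component}\label{sec:boundary}

On the loops $|\zeta^k|$ the traces of Proposition~\ref{prop:trace} take the values $\int\operatorname{tr}(u^k)\,\varphi(u)\,d\mathfrak{m}(u)$. As $\varphi$ is arbitrary, they determine the function $\operatorname{tr}(u^k)$ on the support of $\mathfrak{m}$, and we show that this support is everything. The explicit representations needed here and later come from one pair of matrices.

\begin{lemma}\label{lem:clock}
Let $v\in U(N)$ be the permutation matrix with $ve_j=e_{j+1}$, indices in $\mathbb{Z}/N$, and let $u=\operatorname{diag}(\lambda_1,\dots,\lambda_N)\in U(N)$.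
\begin{enumerate}
\item[(a)] $v^{-1}uvu^{-1}=\operatorname{diag}(\lambda_2/\lambda_1,\lambda_3/\lambda_2,\dots,\lambda_1/\lambda_N)$.
\item[(b)] If the $\lambda_j$ are distinct, the group generated by $u$ and $v$ spans $M_N(\mathbb{C})$ over $\mathbb{C}$, and only scalar matrices commute with both $u$ and $v$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $v^{-1}uve_j=\lambda_{j+1}e_j$. (b) By Lagrange interpolation each $E_{jj}$ is a polynomial in $u$, and $v^kE_{jj}=E_{j+k,j}$. So the span contains all matrix units. A matrix commuting with $u$ and $v$ commutes with this span, and the center of $M_N(\mathbb{C})$ consists of the scalars.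
\end{proof}

\begin{lemma}\label{lem:onto}
For $g\ge1$ the map $\mu$ is surjective, and $\mathfrak{m}$ gives positive mass to every nonempty open subset of $SU(N)$.
\end{lemma}

\begin{proof}
The image of $\mu$ is invariant under conjugation by $U(N)$, so it suffices to reach every $\operatorname{diag}(z_1,\dots,z_N)$ with $|z_j|=1$ and $z_1\cdots z_N=1$. Put $\lambda_1=1$ and $\lambda_{j+1}=z_j\lambda_j$ for $j<N$; then also $\lambda_1/\lambda_N=z_N$. Send $a_1$ to $u$, $b_1$ to $v$ and all other generators to $1$; by Lemma~\ref{lem:clock}(a), $\rho(\zeta)=\rho(\zeta_1)$ is the required matrix. The preimage of a nonempty open set is then a nonempty open set, which has positive Haar measure.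
\end{proof}

\begin{proposition}\label{prop:zeta}
Let $g\ge1$ and $L=L(\Sigma_{g,1})$. The classes of $|\zeta^k|$, $k\in\mathbb{Z}$, in $L/[L,L]$ are linearly independent.
\end{proposition}

\begin{proof}
Let $\sum_kc_k|\zeta^k|\in[L,L]$ be a finite sum with $c_k\in\mathbb{Q}$. Take $N=3$ and put $h(u)=\sum_kc_k\operatorname{tr}(u^k)$ on $SU(3)$. Proposition~\ref{prop:trace} with $\varphi=\bar h$ gives $\int|h|^2\,d\mathfrak{m}=0$, and Lemma~\ref{lem:onto} gives $h=0$. On diagonal matrices this says
\[
f(z_1)+f(z_2)+f(z_1^{-1}z_2^{-1})=0\quad\text{for all }z_1,z_2\in U(1),\qquad f(z)=\sum_kc_kz^k .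
\]
The monomials $z_1^iz_2^j$ are linearly independent functions on $U(1)^2$. For $k\ne0$ the monomial $z_1^{-k}z_2^{-k}$ occurs only in the third term, with coefficient $c_k$, so $c_k=0$. The constant term then gives $3c_0=0$.
\end{proof}

This proves Theorem~\ref{thm:main} for surfaces with one boundary component. The choice $N=3$ is the smallest that works for all $k$: the group $SU(1)$ is trivial, and on $SU(2)$ we have $\operatorname{tr}(u^k)=\operatorname{tr}(u^{-k})$, so $N=2$ does not distinguish $|\zeta^k|$ from $|\zeta^{-k}|$.

\section{Closed surfaces}\label{sec:closed}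

Let $g\ge2$ and let $\Sigma_g$ be the closed surface obtained from $\Sigma_{g,1}$ by attaching a disk along the boundary. Its fundamental group $\Gamma$ is the quotient of $\pi$ by the normal closure of $\zeta$, so $\operatorname{Hom}(\Gamma,U(N))=\mu^{-1}(1)$. The inclusion induces a linear map $\iota\colon L(\Sigma_{g,1})\to L(\Sigma_g)$. It is surjective because $\pi\to\Gamma$ is, and it is a Lie homomorphism because loops in general position in $\Sigma_{g,1}$ compute both brackets.

Two things change. First, only traces supported on the fiber $\mu^{-1}(1)$ descend to $L(\Sigma_g)$. Corollary~\ref{cor:fiber} provides them, but the limit measure could be concentrated on degenerate representations, such as the trivial one, and would then see very little. We exclude this by showing that, with the functions $\varphi_n$ normalized for Haar measure on $SU(N)$, the total mass stays bounded while the mass near a particular irreducible representation has a positive limit. Second, the loops $|\zeta^k|$ all become trivial, so we need new test elements; these come from polynomial identities that separate $N\times N$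 matrices from smaller ones.

\subsection{The distribution of $\rho(\zeta)$ has bounded density}
Let $du$ be normalized Haar measure on $SU(N)$.

\begin{lemma}\label{lem:density}
For $g\ge2$ and $N\ge1$ there is a continuous function $F$ on $SU(N)$ with $|F|\le2^{N-1}$ and $\mathfrak{m}=F\,du$.
\end{lemma}

\begin{proof}
The map $U(1)\times SU(N)\to U(N)$, $(\lambda,u)\mapsto\lambda u$, is a surjective homomorphism of compact groups, so it pushes Haar measure to Haar measure, and $\mu$ does not change when the $\rho(\gamma_i)$ are multiplied by scalars. Hence $\mathfrak{m}$ is the distribution of $\zeta_g\cdots\zeta_1$ when the $a_k,b_k$ are independent and Haar distributed in $SU(N)$.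

Let $\tau$ run over the irreducible unitary representations of $SU(N)$, with dimension $d_\tau$ and character $\chi_\tau$. By Schur's lemma an operator commuting with $\tau$ is a scalar, determined by its trace. Together with the orthogonality relations for characters this gives
\begin{equation}\label{eq:schur}
\int\tau(a)\tau(b)\tau(a)^{-1}da=\frac{\chi_\tau(b)}{d_\tau}I,\qquad\int\chi_\tau(b)\tau(b^{-1})\,db=\frac1{d_\tau}I,\qquad\int\overline{\chi_{\tau'}(u)}\,\tau(u)\,du=\frac{\delta_{\tau\tau'}}{d_\tau}I .
\end{equation}
The first two formulas give $\iint\tau(b^{-1}aba^{-1})\,da\,db=d_\tau^{-1}\int\chi_\tau(b)\tau(b^{-1})\,db=d_\tau^{-2}I$. The $g$ factors $\zeta_k$ are independent, so $\int\tau\,d\mathfrak{m}=d_\tau^{-2g}I$.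

Put $F=\sum_\tau d_\tau^{1-2g}\,\overline{\chi_\tau}$. Since $|\chi_\tau|\le d_\tau$ and $g\ge2$, the terms are bounded by $d_\tau^{2-2g}\le d_\tau^{-2}$. The representations $\tau$ correspond to integer sequences $l_1>\dots>l_N$ up to a common shift, that is, to the tuples of positive integers $n_i=l_i-l_{i+1}$, $1\le i<N$, and Weyl's dimension formula reads $d_\tau=\prod_{i<j}\frac{l_i-l_j}{j-i}$. Every factor is at least $1$, so keeping only those with $j=i+1$ gives $d_\tau\ge n_1\cdots n_{N-1}$. Therefore
\[
\sum_\tau d_\tau^{-2}\le\Bigl(\sum_{n\ge1}n^{-2}\Bigr)^{N-1}\le2^{N-1}.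
\]
The series for $F$ converges uniformly, $F$ is continuous, and $|F|\le2^{N-1}$. By the third formula in \eqref{eq:schur}, $\int\tau F\,du=d_\tau^{-2g}I=\int\tau\,d\mathfrak{m}$ for all $\tau$. By the Peter--Weyl theorem the matrix coefficients of the $\tau$ span a uniformly dense subspace of the continuous functions, so the measures $F\,du$ and $\mathfrak{m}$ coincide.
\end{proof}

\subsection{The trace $T_N$ and a point in the support of its measure}
Choose continuous functions $\varphi_n\ge0$ on $SU(N)$, supported in balls about $1$ whose radii tend to $0$, with $\int\varphi_n\,du=1$. The measures $\varphi_n(\mu(\rho))\,d\rho$ have mass $\int\varphi_nF\,du\le2^{N-1}$. After passing to a subsequence they converge weakly to a measure $\nu_N$, which by Corollary~\ref{cor:fiber} is supported on $\operatorname{Hom}(\Gamma,U(N))$. So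
\[
T_N(\alpha)=\int_{\operatorname{Hom}(\Gamma,U(N))}\operatorname{tr}\rho(\alpha)\,d\nu_N(\rho)
\]
is defined for $\alpha\in L(\Sigma_g)$. The composition $T_N\circ\iota$ is the Lie trace of Corollary~\ref{cor:fiber}, and every bracket in $L(\Sigma_g)$ is the image under $\iota$ of a bracket. Hence $T_N$ is a Lie trace on $L(\Sigma_g)$.

Let $u,v$ be as in Lemma~\ref{lem:clock}(b) and define $\rho_0$ by $\rho_0(a_1)=u$, $\rho_0(a_2)=v$, and $\rho_0(\gamma)=1$ for all other generators. All $b_k$ go to $1$, so $\rho_0(\zeta_k)=1$ for each $k$ and $\rho_0\in\mu^{-1}(1)$. The set $\rho_0(\Gamma)$ spans $M_N(\mathbb{C})$.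

\begin{lemma}\label{lem:support}
The map $\mu$ is a submersion at $\rho_0$, and $\rho_0$ lies in the support of $\nu_N$.
\end{lemma}

\begin{proof}
For $k\in\{1,2\}$ and $\eta\in\mathfrak{u}(N)$, move $\rho_0$ by setting $\rho(b_k)=e^{t\eta}$. Then $\mu(\rho)=e^{-t\eta}\,c\,e^{t\eta}c^{-1}$ with $c=\rho_0(a_k)$, and the derivative at $t=0$ is $(\operatorname{Ad}_c-1)\eta$, where $\operatorname{Ad}_c\eta=c\eta c^{-1}$. So the image of $d\mu_{\rho_0}$ contains $W_0=\operatorname{Im}(\operatorname{Ad}_u-1)+\operatorname{Im}(\operatorname{Ad}_v-1)$. The maps $\operatorname{Ad}_c$ are orthogonal for the inner product $-\operatorname{tr}(\xi\eta)$ on $\mathfrak{u}(N)$, and for an orthogonal map $O$ the orthogonal complement of $\operatorname{Im}(O-1)$ is $\ker(O^{-1}-1)=\ker(O-1)$. Thus $W_0^\perp$ consists of the elements of $\mathfrak{u}(N)$ that commute with $u$ and $v$, which is $i\mathbb{R}\cdot1$ by Lemma~\ref{lem:clock}(b). Hence $W_0=(i\mathbb{R}\cdot1)^\perp=\mathfrak{su}(N)$, and $d\mu_{\rho_0}$ is surjective.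

By the local normal form of submersions, a neighborhood of $\rho_0$ is diffeomorphic to $V\times O$, with $V$ a neighborhood of $1$ in $SU(N)$ and $O$ open in a Euclidean space, so that $\mu(u',s)=u'$. Haar measures are given by smooth positive densities, so $d\rho=\kappa(u',s)\,du'\,ds$ on $V\times O$ with $\kappa>0$ smooth. Let $f\ge0$ be continuous with compact support in $V\times O$ and $f(\rho_0)>0$. The function $\bar f(u')=\int_Of(u',s)\kappa(u',s)\,ds$ is continuous and $\bar f(1)>0$, and
\[
\int f\,d\nu_N=\lim_{n\to\infty}\int f(\rho)\,\varphi_n(\mu(\rho))\,d\rho=\lim_{n\to\infty}\int\varphi_n(u')\bar f(u')\,du'=\bar f(1)>0 .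
\]
The support of $f$ can be taken inside any neighborhood of $\rho_0$, so every such neighborhood has positive $\nu_N$-measure.
\end{proof}

\subsection{Test elements from standard polynomials}
For $x\in\mathbb{Q}G$, with $G$ any group, let $x\mapsto x^*$ be the linear extension of $h\mapsto h^{-1}$. For a unitary representation $\rho$ we have $\rho(x^*)=\rho(x)^*$, the coefficients being real. Hence
\begin{equation}\label{eq:norm}
\operatorname{tr}\rho(xx^*)=\operatorname{tr}\bigl(\rho(x)\rho(x)^*\bigr)\ge0,\qquad\text{with equality if and only if }\rho(x)=0 .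
\end{equation}
We want $x$ to vanish in all representations of dimension less than $N$ but not in $\rho_0$. For $N=2$ take $x=h_1h_2-h_2h_1$, which vanishes in dimension $1$; then
\[
|xx^*|=2\,|1|-|h_1h_2h_1^{-1}h_2^{-1}|-|h_2h_1h_2^{-1}h_1^{-1}| .
\]
The generalization is the standard polynomial
\[
s_k(X_1,\dots,X_k)=\sum_{\sigma\in S_k}\operatorname{sgn}(\sigma)\,X_{\sigma(1)}\cdots X_{\sigma(k)} .
\]
The Amitsur--Levitzki theorem states that $s_{2n}$ vanishes identically on $n\times n$ matrices.

\begin{lemma}\label{lem:AL}
Let $G$ be a group, $N\ge2$, $\rho_0\colon G\to U(N)$ a representation, and $E\subset\mathbb{Q}G$ a subset such that $\rho_0(E)$ spans $M_N(\mathbb{C})$ over $\mathbb{C}$. Then there are $h_1,\dots,h_{2N-2}\in E$ such that $x=s_{2N-2}(h_1,\dots,h_{2N-2})$ satisfies $\rho_0(x)\ne0$, and $\rho(x)=0$ for every representation $\rho\colon G\to U(M)$ with $M<N$.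
\end{lemma}

\begin{proof}
The polynomial $s_{2N-2}$ vanishes on $M_{N-1}(\mathbb{C})$, which contains $M_M(\mathbb{C})$ as a corner block for $M\le N-1$; this gives the second assertion for any choice of the $h_i$. On $M_N(\mathbb{C})$ we have
\[
s_{2N-2}(E_{11},E_{12},E_{22},E_{23},\dots,E_{N-1,N-1},E_{N-1,N})=E_{1N}.
\]
Indeed, all arguments $E_{ij}$ have $i\le j$, and $E_{ij}E_{kl}\ne0$ forces $j=k$, hence $i+j\le2j\le k+l$. In a nonzero product the sums $i+j$ are therefore nondecreasing; they take the distinct values $2,3,\dots,2N-1$, so only the given order survives. Since $s_{2N-2}$ is multilinear and not identically zero on $M_N(\mathbb{C})$, it is not identically zero on the spanning set $\rho_0(E)$.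
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} for closed surfaces]
Let $L=L(\Sigma_g)$. For each $N\ge2$ apply Lemma~\ref{lem:AL} to $G=E=\Gamma$ and the representation $\rho_0$ of Lemma~\ref{lem:support}, obtaining $x_N\in\mathbb{Q}\Gamma$, and put $y_N=|x_Nx_N^*|\in L$. For $M<N$ the integrand of $T_M(y_N)$ vanishes identically, so $T_M(y_N)=0$. The integrand of $T_N(y_N)$ is continuous, nonnegative by \eqref{eq:norm}, and positive at the point $\rho_0$ of the support of $\nu_N$, so $T_N(y_N)>0$. If a nontrivial finite combination $\sum_Nc_Ny_N$ lay in $[L,L]$, we could apply $T_M$ with $M$ the least index such that $c_M\ne0$ and obtain $c_MT_M(y_M)=0$, a contradiction. So the classes of $y_2,y_3,\dots$ in $L/[L,L]$ are linearly independent.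
\end{proof}

\begin{remark}
The hypothesis $g\ge2$ was used twice: for the convergence of $\sum_\tau d_\tau^{2-2g}$, whose terms all equal $1$ when $g=1$, and for placing $u$ and $v$ on two different handles. For $g=1$ the fiber $\mu^{-1}(1)$ consists of commuting pairs, so $s_2$ vanishes on the image of every representation of the torus group and no test element survives, in accordance with Theorem~\ref{thm:class}.
\end{remark}

\begin{remark}
The full strength of the Amitsur--Levitzki theorem is a convenience. Being multilinear and alternating, $s_k$ vanishes on $M_M(\mathbb{C})$ as soon as $k>M^2$. The argument above then applies to the elements $y_{N_j}$ and the traces $T_{N_j}$ along any sequence with $2N_{j+1}-2>N_j^2$.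
\end{remark}

\section{Modulo the boundary loops}\label{sec:center}

We prove Theorem~\ref{thm:center}. Let $L=L(\Sigma_{g,1})$. The subspace $Z$ is central because $\zeta^k$ can be drawn in a collar of the boundary that avoids any given loop, and $Z\cap[L,L]=0$ by Proposition~\ref{prop:zeta}. The abelianization of $L/Z$ is $L/([L,L]+Z)$, so it remains to show that this space is infinite dimensional, and to treat the closed case.

\subsection{Genus at least two}
Let $L'=L(\Sigma_g)$. The space $L'/([L',L']+\mathbb{Q}1)$ is the quotient of the infinite-dimensional space $L'/[L',L']$ by a subspace of dimension at most one, so it is infinite dimensional. It is the abelianization of $L'/\mathbb{Q}1$, which proves the last assertion of the theorem. The surjection $\iota\colon L\to L'$ maps $Z$ onto $\mathbb{Q}1$, so $L/([L,L]+Z)$ surjects onto $L'/([L',L']+\mathbb{Q}1)$ and is infinite dimensional as well.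

\subsection{Genus one}
Now $\pi$ is free on $a,b$ and $\zeta=b^{-1}aba^{-1}$. Capping off gives the torus, which is of no help. The traces $T_{N,1}$ of Proposition~\ref{prop:trace}, with $\varphi=1$, do not vanish on $Z$; for instance $T_{N,1}(1)=N$. We correct them by Lie traces $e_m$ that are dual to the loops $|\zeta^m|$ and factor through a nilpotent quotient of $\pi$, and we choose test elements that this quotient does not see.

Let $\pi'=[\pi,\pi]$ and $\pi''=[\pi,\pi']$, the third term of the lower central series. The group $\pi'$ is the normal closure of $\zeta$, since killing $\zeta$ makes $a$ and $b$ commute. Its image $\pi'/\pi''$ is central in $\pi/\pi''$, so all conjugates of $\zeta$ have the same image and $\pi'/\pi''$ is generated by $\zeta$. Suppose that $\rho\colon\pi\to U(N)$ has $\rho(\zeta)=\omega\cdot1$ with $\omega$ a primitive $N$-th root of unity; such $\rho$ exist for every $N$ by Lemma~\ref{lem:onto}, because $\omega\cdot1\in SU(N)$. Then $\rho(\pi')$ consists of scalars, so $\rho(\pi'')=1$, and the order of $\zeta$ in $\pi'/\pi''$, if finite, is divisible by $N$. As $N$ is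 arbitrary, $\pi'/\pi''$ is infinite cyclic. For $w\in\pi'$ define $c(w)\in\mathbb{Z}$ by $w\equiv\zeta^{c(w)}$ modulo $\pi''$; by centrality $c(w)$ depends only on the conjugacy class of $w$. For $m\in\mathbb{Z}$ let $e_m\colon L\to\mathbb{Q}$ be the linear map with $e_m(|w|)=1$ if $w\in\pi'$ and $c(w)=m$, and $e_m(|w|)=0$ otherwise. For each $y\in L$ only finitely many $e_m(y)$ are nonzero, and $e_m(|\zeta^k|)=\delta_{mk}$.

\begin{lemma}\label{lem:em}
Each $e_m$ is a Lie trace on $L(\Sigma_{1,1})$.
\end{lemma}

\begin{proof}
Let $\omega$ be a primitive $N$-th root of unity, $N\ge1$. Choose continuous $\varphi_n\ge0$ on $SU(N)$, positive at $\omega\cdot1$ and supported in balls about $\omega\cdot1$ whose radii tend to $0$. By Lemma~\ref{lem:onto}, $\int\varphi_n\,d\mathfrak{m}>0$, so we may scale $\varphi_n$ to make $\varphi_n(\mu(\rho))\,d\rho$ a probability measure. Let $\nu$ be the weak limit of a subsequence. It is a probability measure, and by Corollary~\ref{cor:fiber} it is supported on $\mu^{-1}(\omega\cdot1)$ and $T(\alpha)=\int\operatorname{tr}\rho(\alpha)\,d\nu$ is a Lie trace.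

We compute $T$. For $\lambda,\lambda'\in U(1)$ the map $(\rho(a),\rho(b))\mapsto(\lambda\rho(a),\lambda'\rho(b))$ preserves $d\rho$ and $\mu$, hence $\nu$. It multiplies $\rho(w)$ by $\lambda^r\lambda'^s$, where $(r,s)\in\mathbb{Z}^2$ is the homology class of $w\in\pi$. So $T(|w|)=\lambda^r\lambda'^sT(|w|)$ for all $\lambda,\lambda'$, and $T(|w|)=0$ unless $w\in\pi'$. For $w\in\pi'$ and $\rho$ in the support of $\nu$ we have $\rho(\pi'')=1$, so $\rho(w)=\omega^{c(w)}\cdot1$ and $T(|w|)=N\omega^{c(w)}$. Thus $T=N\sum_m\omega^me_m$.

Let $y\in[L,L]$. The Laurent polynomial $\sum_me_m(y)z^m$ vanishes at every primitive $N$-th root of unity for every $N$, hence at infinitely many points. So all $e_m(y)$ are zero.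
\end{proof}

For $N\ge2$ define
\[
T'_N=T_{N,1}-\sum_{m\in\mathbb{Z}}T_{N,1}(|\zeta^m|)\,e_m .
\]
By Proposition~\ref{prop:trace} and Lemma~\ref{lem:em} this is a Lie trace, and it vanishes on $Z$ because $e_m(|\zeta^k|)=\delta_{mk}$. So $T'_N$ vanishes on $[L,L]+Z$.

Let $J$ be the kernel of $\mathbb{Q}\pi\to\mathbb{Q}[\pi/\pi'']$, a two-sided ideal. The number $e_m(|w|)$ depends only on the image of $w$ in $\pi/\pi''$, so $e_m(|x|)=0$ and $T'_M(|x|)=T_{M,1}(|x|)$ for all $x\in J$. To apply Lemma~\ref{lem:AL} with $E=J$ we need a representation $\rho_0$ for which $\rho_0(J)$ spans $M_N(\mathbb{C})$. Let $\lambda\in U(1)$ be of infinite order and put $\rho_0(a)=\operatorname{diag}(\lambda,\lambda^2,\dots,\lambda^N)$ and $\rho_0(b)=v$. By Lemma~\ref{lem:clock}, $\rho_0(\pi)$ spans $M_N(\mathbb{C})$ and $\rho_0(\zeta)=\operatorname{diag}(\lambda,\dots,\lambda,\lambda^{1-N})$. This matrix is not scalar, since $\lambda^N\ne1$, and it commutes with $\rho_0(a)$; by Lemma~\ref{lem:clock}(b) it does not commute with $\rho_0(b)$. So $h=b\zeta b^{-1}\zeta^{-1}\in\pi''$ has $\rho_0(h)\ne1$, and $h-1\in J$ has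 $\rho_0(h-1)\ne0$. The $\mathbb{C}$-span of $\rho_0(J)$ is stable under left and right multiplication by $\rho_0(\pi)$, so it is a nonzero two-sided ideal of the simple algebra $M_N(\mathbb{C})$, hence all of it.

Lemma~\ref{lem:AL} now gives $x_N=s_{2N-2}(h_1,\dots,h_{2N-2})$ with $h_i\in J$. Then $x_N\in J$ and $x_Nx_N^*\in J$. Put $y_N=|x_Nx_N^*|$. For $2\le M<N$ we get $T'_M(y_N)=T_{M,1}(y_N)=0$, while
\[
T'_N(y_N)=\int_{U(N)^2}\operatorname{tr}\bigl(\rho(x_N)\rho(x_N)^*\bigr)\,d\rho>0,
\]
because the integrand is continuous, nonnegative and positive at $\rho_0$, and Haar measure charges every nonempty open set. If a nontrivial finite combination $\sum_Nc_Ny_N$ lay in $[L,L]+Z$, then $T'_M$, with $M$ the least index such that $c_M\ne0$, would give $c_MT'_M(y_M)=0$, which is false. So the classes of $y_2,y_3,\dots$ in $L/([L,L]+Z)$ are linearly independent, and the proof of Theorem~\ref{thm:center} is complete.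

\begin{thebibliography}{1}

\bibitem{KKT}
Nariya Kawazumi, Yusuke Kuno, Kazuki Toda,
\emph{Generators of the homological Goldman Lie algebra},
arXiv:1207.4572 (2012).

\end{thebibliography}
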